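\title{Random lattice paths that hit the line $y=(r-1)x+t$}

\begin{abstract}
Let $r\ge2$ and $t\ge1$ be integers, let $0<c<\frac{r-1}{r}$, and let $\alpha$ be the root of $c-x+(1-c)x^r$ in $(0,1)$. We prove that a uniformly random lattice path from $(0,0)$ to $(n-k,k)$ hits the line $y=(r-1)x+t$ with probability strictly less than $\alpha^t$ whenever $k\le cn$. This answers a question from a paper of Frankl and Wang. The bound $\alpha^t$ is the supremum of these probabilities and is not attained. The proof combines an exact identity for the hitting probabilities with the fact that the $t$-th root of the hitting probability is nonincreasing in $t$; the latter comes from a monotone coupling and the Loomis--Whitney inequality.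
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $r\ge2$, $t\ge1$ and $n\ge k\ge0$ be integers. A \emph{lattice path} from $(0,0)$ to $(n-k,k)$ is a sequence of $n$ unit steps, each $\mathrm{R}=(1,0)$ or $\mathrm{U}=(0,1)$. There are $\binom nk$ such paths. Let $p(n,k,r,t)$ be the probability that a uniformly chosen one \emph{hits} the line $y=(r-1)x+t$, that is, has a lattice point on it.

Call $y-(r-1)x$ the \emph{level} of the point $(x,y)$. A path starts at level $0$, a step $\mathrm{U}$ raises the level by $1$, a step $\mathrm{R}$ lowers it by $r-1$, and the \emph{end level} is $rk-(r-1)n$. The level rises by at most $1$ per step, so for $t\ge0$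
\begin{equation}\label{eq:skip}
\text{a path visits level $t$ if and only if it reaches some level $\ge t$.}
\end{equation}
We fix $r$, write $p(n,k,t)$ for $p(n,k,r,t)$, and put $p(n,k,0)=1$.

The probability has a meaning for sets. A $k$-subset $F$ of $[n]=\{1,\dots,n\}$ gives the path whose $i$-th step is $\mathrm{U}$ exactly when $i\in F$. If $F$ misses $x$ elements of $[t+ri]$, the level after $t+ri$ steps is $t+r(i-x)$. By \eqref{eq:skip}, the path hits the line if and only if $F$ misses at most $i$ elements of $[t+ri]$ for some $i$ with $t+ri\le n$. For fixed $i$, any $r$ such sets together miss at most $ri$ elements of $[t+ri]$, so they have at least $t$ common elements. Thus $p(n,k,t)$ is the proportion of $k$-sets that lie in at least one of these families.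

For $0\le c\le1$ let $\alpha(c)$ be the smallest root of $c-x+(1-c)x^r$ in $[0,1]$; it exists because $1$ is a root. Put $\varphi(x)=x+x^2+\dots+x^{r-1}$. Since $(1-x)\varphi(x)=x-x^r$,
\begin{equation}\label{eq:factor}
c-x+(1-c)x^r=(1-x)\bigl[c-(1-c)\varphi(x)\bigr].
\end{equation}
The function $\varphi$ increases strictly from $0$ to $r-1$ on $[0,1]$. If $0<c<\frac{r-1}r$, then $0<\frac c{1-c}<r-1$, so $\alpha(c)$ is the unique root in $(0,1)$, it is determined by $\varphi(\alpha(c))=\frac{c}{1-c}$, and it is strictly increasing in $c$. At the ends, $\alpha(0)=0$, and $\alpha(c)=1$ for $c\ge\frac{r-1}r$: in that range $c\ge(1-c)(r-1)$ and $c>0$, so the bracket in \eqref{eq:factor} is positive on $[0,1)$.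

The question, which comes from the paper of Frankl and Wang \cite{FW}, is whether $p(n,k,r,t)<\alpha(c)^t$ holds for all $n\ge k\ge0$ with $k\le cn$, for all $r\ge2$, $t\ge1$ and $0<c<\frac{r-1}r$. The answer is yes.

\begin{theorem}\label{thm:main}
Let $r\ge2$, $t\ge1$ and $n\ge k\ge0$ be integers and let $0<c<\frac{r-1}r$. If $k\le cn$, then $p(n,k,r,t)<\alpha(c)^t$.
\end{theorem}

\begin{theorem}\label{thm:more}
Let $r\ge2$ and $t\ge1$ be integers.
\begin{enumerate}
\item[(a)] For all $n\ge k\ge0$, the number $p(n,k,t)^{1/t}$ is nonincreasing in $t\ge1$; in particular $p(n,k,t)\le p(n,k,1)^t$. Also $p(n,k,t)\le p(n+r,k+r-1,t)$.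
\item[(b)] For all $n\ge1$ and $0\le k\le n$ we have $p(n,k,t)\le\alpha(k/n)^t$, with equality if and only if $k=0$ or $rk-(r-1)n\ge t$.
\item[(c)] If $0<c<\frac{r-1}r$, then $\lim_{n\to\infty}p(n,\lfloor cn\rfloor,t)=\alpha(c)^t$. Hence the supremum of $p(n,k,t)$ over all $n\ge k\ge0$ with $k\le cn$ equals $\alpha(c)^t$, and it is not attained.
\end{enumerate}
\end{theorem}

Section~\ref{sec:guess} explains where $\alpha(c)^t$ comes from. Section~\ref{sec:reduction} deduces Theorem~\ref{thm:main} from an exact identity and the monotonicity of $p(n,k,t)^{1/t}$. That monotonicity is proved in Sections~\ref{sec:passage}--\ref{sec:LW}, and Section~\ref{sec:more} completes Theorem~\ref{thm:more}.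

\section{Independent steps and the case $r=2$}\label{sec:guess}

When $k/n$ is close to $c$ and $n$ is large, the first steps of the path are nearly independent. Let $S$ be the random walk from $0$ with independent steps equal to $+1$ with probability $c$ and to $-(r-1)$ with probability $1-c$.

\begin{lemma}\label{lem:iid}
Let $0<c<\frac{r-1}r$ and $t\ge1$. Then
\[
\Pr(S\text{ reaches }t)=\alpha(c)^t\qquad\text{and}\qquad\liminf_{n\to\infty}p(n,\lfloor cn\rfloor,t)\ge\alpha(c)^t .
\]
\end{lemma}

\begin{proof}
Let $\theta=\Pr(S\text{ reaches }1)$. To reach $t$ the walk must visit $1,2,\dots,t$ in turn, and by the strong Markov property the steps after the first visit to a level form an independent copy of $S$. So $\Pr(S\text{ reaches }t)=\theta^t$. After a first step $-(r-1)$ the walk must climb $r$ levels to reach $1$, so $\theta=c+(1-c)\theta^r$, and $\theta\in\{\alpha(c),1\}$ by \eqref{eq:factor}. The mean step is $c-(r-1)(1-c)=rc-(r-1)<0$. By the strong law of large numbers $S\to-\infty$, hence $\sup S<\infty$, almost surely. If $\theta$ were $1$, every level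 would be reached almost surely. Thus $\theta=\alpha(c)$.

Let $k=\lfloor cn\rfloor$ and fix $L$. The path begins with a given word of length $L$ containing $u$ letters $\mathrm{U}$ with probability
\[
\frac{\binom{n-L}{k-u}}{\binom nk}=\frac{\prod_{i=0}^{u-1}(k-i)\prod_{i=0}^{L-u-1}(n-k-i)}{\prod_{i=0}^{L-1}(n-i)}\longrightarrow c^u(1-c)^{L-u}.
\]
Summing over the words of length $L$ that reach level $t$, we see that the lower limit is at least $\Pr(S\text{ reaches $t$ within $L$ steps})$. Now let $L\to\infty$.
\end{proof}

So no bound smaller than $\alpha(c)^t$ can hold, and the question is whether a finite path always stays below the limit. For $r=2$ it does, by reflection. Here $\alpha(c)=\frac c{1-c}$ and the steps are $\pm1$. Let $1\le t\le k$ and $2k<n$. Reflecting the part of the path after its first visit to level $t$ is a bijection from the paths that hit the line onto all paths with end level $2t-(2k-n)$, that is, with $n-k+t$ steps $\mathrm{U}$. Hence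
\[
p(n,k,2,t)=\frac{\binom n{k-t}}{\binom nk}=\prod_{i=0}^{t-1}\frac{k-i}{n-k+1+i}<\Bigl(\frac k{n-k}\Bigr)^t=\alpha(k/n)^t .
\]
For $r\ge3$ a reflected step $\mathrm{U}$ lowers the level by $1$, which is not an allowed step.

Two other natural arguments fall short. The first compares the path with $S$ through the following lemma, whose strict form is needed again in Section~\ref{sec:reduction}.

\begin{lemma}\label{lem:switch}
Let $N\ge k\ge1$ and $t\ge1$. Then $p(N,k-1,t)\le p(N,k,t)$. If $r(k-1)-(r-1)N\le0$, then $p(N,k-1,1)<p(N,k,1)$.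
\end{lemma}

\begin{proof}
Take a uniform path with $N$ steps and $k-1$ steps $\mathrm{U}$, and change a uniformly chosen one of its $N-k+1\ge1$ steps $\mathrm{R}$ into $\mathrm{U}$. All pairs (path, chosen step) are equally likely, and each path with $k$ steps $\mathrm{U}$ arises from exactly $k$ pairs, so the new path is uniform. No level decreases, so by \eqref{eq:skip} the new path visits level $t$ if the old one does. Under the extra hypothesis the path $\mathrm{R}^{N-k+1}\mathrm{U}^{k-1}$ has end level $\le0$ and so never exceeds level $0$, while changing its first step produces a path that visits level $1$ at once.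
\end{proof}

Let $B$ be the number of upward steps among the first $n$ steps of $S$. Given $B=j$, these steps form a uniform path, so Lemmas~\ref{lem:iid} and~\ref{lem:switch} give $\alpha(c)^t\ge\sum_j\Pr(B=j)\,p(n,j,t)\ge\Pr(B\ge k)\,p(n,k,t)$. For $k=\lfloor cn\rfloor$ the central limit theorem gives $\Pr(B\ge k)\to\frac12$, so this loses a factor of about $2$.

The second argument is induction on $n$. Let $k\ge1$ and $c_0=k/n<\frac{r-1}r$. Conditioning on the first step gives
\begin{equation}\label{eq:first1}
p(n,k,1)=c_0+(1-c_0)\,p(n-1,k,r).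
\end{equation}
After a step $\mathrm{R}$ the remaining path is richer in steps $\mathrm{U}$, since $\frac k{n-1}>c_0$. The inductive bound $\alpha(\frac k{n-1})^r$ exceeds $\alpha(c_0)^r$, and \eqref{eq:first1} then yields a bound larger than $c_0+(1-c_0)\alpha(c_0)^r=\alpha(c_0)$. What is needed is $p(n-1,k,r)\le\alpha(k/n)^r$, with $k/n$ and not $k/(n-1)$.

\section{An exact identity and the proof of Theorem~\ref{thm:main}}\label{sec:reduction}

The relation $\varphi(\alpha(c))=\frac c{1-c}$ says that the probabilities that $S$ reaches the levels $1,\dots,r-1$ add up to $\frac c{1-c}$. Paths with $n-1$ steps and $k$ steps $\mathrm{U}$ satisfy the same relation exactly, and with the required value $c=k/n$.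

\begin{lemma}\label{lem:identity}
Let $k\ge1$, $rk<(r-1)n$ and $c_0=k/n$. Then for $t\ge1$
\begin{equation}\label{eq:last}
p(n,k,t)=c_0\,p(n-1,k-1,t)+(1-c_0)\,p(n-1,k,t),
\end{equation}
and
\begin{equation}\label{eq:identity}
\sum_{j=1}^{r-1}p(n-1,k,j)=\frac k{n-k}.
\end{equation}
\end{lemma}

\begin{proof}
The hypotheses give $1\le k\le n-1$, so all terms are defined. The end level is negative, so level $t$ is visited if and only if it is visited within the first $n-1$ steps. The last step is $\mathrm{U}$ with probability $c_0$, and given the last step the first $n-1$ steps form a uniform path. This proves \eqref{eq:last}. Conditioning on the first step instead,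
\[
p(n,k,t)=c_0\,p(n-1,k-1,t-1)+(1-c_0)\,p(n-1,k,t+r-1).
\]
Equating the two expressions,
\begin{multline*}
c_0\bigl[p(n-1,k-1,t-1)-p(n-1,k-1,t)\bigr]\\=(1-c_0)\bigl[p(n-1,k,t)-p(n-1,k,t+r-1)\bigr].
\end{multline*}
Sum over $t\ge1$; all terms vanish for $t>n$. The left side telescopes to $c_0\,p(n-1,k-1,0)=c_0$, and the right side to $(1-c_0)\sum_{j=1}^{r-1}p(n-1,k,j)$.
\end{proof}

Without the hypothesis on the end level, \eqref{eq:last} can fail, because the last step can be the first visit to level $t$; for $n=k=t=1$ it would read $1=0$.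

Write $a_j=p(n-1,k,j)$. We know $a_1+\dots+a_{r-1}$ and want an upper bound for $a_r$. For independent steps the analogous numbers are the powers $\theta^j$. In a finite path each $\mathrm{U}$ that is spent is lost, so higher levels should be harder to climb. The following form of this is what we use.

\begin{proposition}\label{prop:roots}
For all $n\ge k\ge0$ and $t\ge1$ we have $p(n,k,t+1)^t\le p(n,k,t)^{t+1}$. Hence $p(n,k,t)^{1/t}$ is nonincreasing in $t\ge1$.
\end{proposition}

The second sentence follows from the first by taking the root of order $t(t+1)$. The first is proved in Section~\ref{sec:LW}.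

\begin{example}\label{ex:small}
Let $r=3$, $n=6$, $k=3$. Then $c_0=\frac12$ and $\alpha_0=\alpha(\frac12)$ solves $x+x^2=1$, so $\alpha_0=\frac{\sqrt5-1}2>0.6$. There are $10$ paths with three steps $\mathrm{U}$ and two steps $\mathrm{R}$. Level $1$ is visited by the six paths that begin with $\mathrm{U}$ and by $\mathrm{RUUUR}$, level $2$ by the three that begin with $\mathrm{UU}$, and level $3$ by $\mathrm{UUURR}$. So $a_1=\frac7{10}$, $a_2=\frac3{10}$, $a_3=\frac1{10}$, and $a_1+a_2=1$, as \eqref{eq:identity} predicts. Suppose we know only this sum and Proposition~\ref{prop:roots}. With $y=a_3^{1/3}$ we have $a_1\ge y$ and $a_2\ge y^2$, so $y+y^2\le1$ and $y\le\alpha_0$. Then \eqref{eq:first1} gives $p(6,3,1)\le\frac12+\frac12\alpha_0^3=\alpha_0$. The true value is $\frac12+\frac12\cdot\frac1{10}=\frac{11}{20}$.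
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:roots}]
If $k=0$, which includes $n=0$, the level never exceeds $0$ and $p(n,k,t)=0<\alpha(c)^t$. Let $k\ge1$, $c_0=k/n$ and $\alpha_0=\alpha(c_0)$. Since $0<c_0\le c<\frac{r-1}r$, we have $\alpha_0\le\alpha(c)$ and $rk<(r-1)n$, so Lemma~\ref{lem:identity} applies. These are the only uses of $k\le cn$.

We first show $p(n,k,1)\le\alpha_0$. Let $a_j=p(n-1,k,j)$ and $y=a_r^{1/r}\in[0,1]$. Proposition~\ref{prop:roots} for the pair $(n-1,k)$ gives $a_j\ge y^j$ for $1\le j\le r-1$. By \eqref{eq:identity},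
\begin{equation}\label{eq:chain}
\varphi(y)=\sum_{j=1}^{r-1}y^j\le\sum_{j=1}^{r-1}a_j=\frac{c_0}{1-c_0}=\varphi(\alpha_0).
\end{equation}
As $\varphi$ is strictly increasing, $y\le\alpha_0$, and \eqref{eq:first1} gives
\[
p(n,k,1)=c_0+(1-c_0)y^r\le c_0+(1-c_0)\alpha_0^r=\alpha_0 .
\]

Suppose that $p(n,k,1)=\alpha_0$. Since $c_0<1$, this forces $y=\alpha_0$. Then equality holds in \eqref{eq:chain}, so $a_j=y^j$ for $1\le j\le r-1$, and in particular $p(n-1,k,1)=\alpha_0=p(n,k,1)$. On the other hand $r(k-1)-(r-1)(n-1)=rk-(r-1)n-1<0$, so Lemma~\ref{lem:switch} gives $p(n-1,k-1,1)<p(n-1,k,1)$. Since $c_0>0$, equation \eqref{eq:last} with $t=1$ yields $p(n,k,1)<p(n-1,k,1)$, a contradiction. Hence $p(n,k,1)<\alpha_0$.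

For general $t$, Proposition~\ref{prop:roots} gives $p(n,k,t)\le p(n,k,1)^t<\alpha_0^t\le\alpha(c)^t$.
\end{proof}

\section{First passages}\label{sec:passage}

To prove Proposition~\ref{prop:roots} we follow the path from one new level to the next. At the first visit to level $1$ the rest of the path is again uniform, and its end level relative to the current point has dropped by exactly $1$, whatever happened before. If we index paths by the end level and the number of steps $\mathrm{R}$, only the second parameter is random.

A pair $(m,v)$ of integers with $m\ge0$ is \emph{valid} if $(r-1)m+v\ge0$. A path of \emph{type} $(m,v)$ has $m$ steps $\mathrm{R}$ and $(r-1)m+v$ steps $\mathrm{U}$; its length is $rm+v$ and its end level is $v$. The pair $(n,k)$ corresponds to $(m,v)=(n-k,\,rk-(r-1)n)$. For a uniform path of valid type $(m,v)$ and integers $t,x\ge0$ let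
\begin{itemize}
\item $q_t(m,v)$ be the probability that it visits level $t$, so that $q_0(m,v)=1$;
\item $f(m,v;x)$ be the probability that it visits level $1$ and that at least $x$ steps $\mathrm{R}$ come after the first visit (we call these steps \emph{unused});
\item $\kappa(m,v;x)=f(m,v;x)-f(m,v;x+1)$ be the probability that it visits level $1$ with exactly $x$ steps $\mathrm{R}$ unused.
\end{itemize}
For invalid pairs put $q_t=f=\kappa=0$. Then $f(m,v;x)$ is nonincreasing in $x$, it vanishes for $x>m$, and $f(m,v;0)=q_1(m,v)$.

Let $t\ge1$. By \eqref{eq:skip}, a path that visits level $t$ visits level $1$ first. Given the steps up to the first visit to level $1$, with $x$ steps $\mathrm{R}$ unused, the remaining steps form a uniform path of type $(x,v-1)$, which must climb $t-1$ levels. Therefore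
\begin{equation}\label{eq:passage}
q_t(m,v)=\sum_{x=0}^m\kappa(m,v;x)\,q_{t-1}(x,v-1)\qquad(t\ge1),
\end{equation}
and this also holds for invalid $(m,v)$, where both sides vanish.

Along the way both parameters go down: $(m,v)$ becomes $(x,v-1)$ with $x\le m$. We show that each decrease is unfavorable, in the sense that $f$ is nondecreasing in $v$ and in $m$. It is not enough to show this for $q_1$, because the number of unused steps is the state from which the next level is attacked.

\begin{lemma}\label{lem:v}
For all $m,x\ge0$ and $v\in\mathbb Z$ we have $f(m,v;x)\le f(m,v+1;x)$.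
\end{lemma}

\begin{proof}
We may assume that $(m,v)$ is valid. Take a uniform path $\omega'$ of type $(m,v+1)$, which has at least one step $\mathrm{U}$, and delete a uniformly chosen $\mathrm{U}$ to get a path $\omega$ of type $(m,v)$. All pairs ($\omega'$, chosen $\mathrm{U}$) are equally likely, and each $\omega$ arises from exactly $rm+v+1$ pairs, one for each slot where a $\mathrm{U}$ can be inserted. So $\omega$ is uniform. Suppose that $\omega$ first visits level $1$ after a prefix $\pi$ containing $J$ steps $\mathrm{R}$. The prefix of $\omega'$ that ends with the last step of $\pi$ also contains $J$ steps $\mathrm{R}$, and it ends at level $2$ or $1$ according as the deleted $\mathrm{U}$ lies in it or not. By \eqref{eq:skip}, $\omega'$ has visited level $1$ by then, so it leaves at least $m-J$ steps $\mathrm{R}$ unused.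
\end{proof}

\section{Monotonicity in the number of steps $\mathrm{R}$}\label{sec:m}

Passing from $(m,v)$ to $(m+1,v)$ adds one step $\mathrm{R}$ and $r-1$ steps $\mathrm{U}$. An inserted $\mathrm{R}$ lowers all later levels, so the argument of Lemma~\ref{lem:v} does not carry over, and we count instead.

\begin{proposition}\label{prop:m}
For all $m,x\ge0$ and $v\in\mathbb Z$ we have $f(m,v;x)\le f(m+1,v;x)$.
\end{proposition}

\begin{example}\label{ex:kappa}
Let $r=2$ and $v=0$. For $m=1$ only $\mathrm{UR}$ visits level $1$, so $\kappa(1,0;x)=0,\frac12$ for $x=0,1$. For $m=2$, the three paths beginning with $\mathrm{U}$ leave two steps unused, $\mathrm{RUUR}$ leaves one, and $\mathrm{RURU}$, $\mathrm{RRUU}$ never visit level $1$; so $\kappa(2,0;x)=0,\frac16,\frac12$ for $x=0,1,2$. The total mass grows from $\frac12$ to $\frac23$, while the mass at each old value $x\le1$ does not grow.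
\end{example}

This pattern is general. The masses at $x\le m$ do not grow (Lemma~\ref{lem:mass}), which reduces the proposition to the total mass $q_1$. The total mass is expressed by the first step through $q_r$ with one step $\mathrm{R}$ fewer, and that is controlled by induction on $m$ (Lemma~\ref{lem:transfer}). To compute the masses we need Raney's cycle lemma.

\begin{lemma}\label{lem:cycle}
Let $z_1,\dots,z_N$ be integers with sum $1$. There is exactly one $i\in\{0,\dots,N-1\}$ such that all $N$ partial sums of $z_{i+1},\dots,z_N,z_1,\dots,z_i$ are positive.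
\end{lemma}

\begin{proof}
Extend the sequence periodically and let $s_l=z_1+\dots+z_l$ for $l\ge0$, so that $s_{l+N}=s_l+1$. The condition on $i$ is $s_l>s_i$ for $i<l\le i+N$. The minimum of $s_l$ over $l\ge0$ is attained only at indices below $N$, and the last such index satisfies the condition. If $i<i'$ both satisfied it, then $s_i<s_{i'}<s_{i+N}=s_i+1$, which is impossible for integers.
\end{proof}

Let $b(j)$ be the number of paths of type $(j,1)$ that visit level $1$ only at the end. By \eqref{eq:skip} these are the paths whose earlier levels are all $\le0$. The sum of the level changes over the last $i$ steps is $1$ minus the level before them, so the condition says that the reversed sequence of level changes has all partial sums positive. Let $N=rj+1$ and count the pairs (sequence of $j$ terms $-(r-1)$ and $N-j$ terms $1$, shift $i$) for which the shifted sequence has positive partial sums. By Lemma~\ref{lem:cycle} there are $\binom Nj$ pairs; choosing the shifted sequence and $i$ gives $Nb(j)$. Hence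
\begin{equation}\label{eq:b}
b(j)=\frac1{rj+1}\binom{rj+1}j=\frac{(rj)!}{j!\,((r-1)j+1)!}=\frac1{(r-1)j+1}\binom{rj}j .
\end{equation}

\begin{lemma}\label{lem:mass}
If $(m,v)$ is valid and $0\le x\le m$, then $\kappa(m+1,v;x)\le\kappa(m,v;x)$.
\end{lemma}

\begin{proof}
Let $g(x)$ be the number of paths of type $(x,v-1)$, with $g(x)=0$ if this pair is invalid. Cutting a path at its first visit to level $1$ gives
\[
\kappa(m,v;x)=\frac{b(m-x)\,g(x)}{\binom{rm+v}m},\qquad\kappa(m+1,v;x)=\frac{b(m+1-x)\,g(x)}{\binom{r(m+1)+v}{m+1}} .
\]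
The factor $g(x)$ is the same, so it suffices to prove, for $0\le j\le m$,
\[
\frac{b(j+1)}{b(j)}\le\Theta(v),\qquad\text{where}\quad\Theta(w)=\binom{r(m+1)+w}{m+1}\Big/\binom{rm+w}m
\]
for valid $(m,w)$. We show that the left side is at most $\Theta(0)$ and that $\Theta$ is smallest at $0$.

By the middle expression in \eqref{eq:b}, and since $(rj+r)/(j+1)=r$,
\[
\frac{b(j+1)}{b(j)}=\frac{\prod_{i=1}^r(rj+i)}{(j+1)\prod_{i=2}^r((r-1)j+i)}=r\prod_{i=1}^{r-1}\frac{rj+i}{(r-1)j+i+1}.
\]
The derivative in $j$ of the $i$-th factor has numerator $r(i+1)-(r-1)i=r+i>0$, so the ratio increases with $j$. By the last expression in \eqref{eq:b},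
\[
\frac{b(j+1)}{b(j)}\le\frac{b(m+1)}{b(m)}=\Theta(0)\,\frac{(r-1)m+1}{(r-1)(m+1)+1}\le\Theta(0).
\]

Next let $(r-1)m+w\ge1$, and put $A=rm+w$ and $B=(r-1)m+w$. From $\binom Mi/\binom{M-1}i=M/(M-i)$, applied with $(M,i)=(A+r,m+1)$ and $(A,m)$, we get
\[
\frac{\Theta(w)}{\Theta(w-1)}=\frac{(A+r)\,B}{A\,(B+r-1)},\qquad(A+r)B-A(B+r-1)=rB-(r-1)A=w .
\]
So $\Theta(w)>\Theta(w-1)$ for $w\ge1$ and $\Theta(w)\le\Theta(w-1)$ for $w\le0$. If $v>0$, use this for $w=1,\dots,v$. If $v<0$, use it for $w=v+1,\dots,0$, where $(r-1)m+w\ge1$ because $(m,v)$ is valid. In every case $\Theta(v)\ge\Theta(0)$.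
\end{proof}

\begin{lemma}\label{lem:transfer}
Let $m\ge0$. Suppose that $f(\rho,w;x)$ is nondecreasing in $\rho\in\{0,\dots,m\}$ for all $w$ and $x$. Then $q_t(\rho,w)$ is nondecreasing in $\rho\in\{0,\dots,m\}$ for all $t\ge0$ and all $w$.
\end{lemma}

\begin{proof}
Induction on $t$. For $t=0$, $q_0(\rho,w)$ is $1$ if $(r-1)\rho+w\ge0$ and $0$ otherwise, which is nondecreasing in $\rho$. Let $t\ge1$ and $\rho\le m$. In \eqref{eq:passage} the sum may be extended to $x=m$, and $f(\rho,w;m+1)=0$. Summation by parts gives
\[
q_t(\rho,w)=\sum_{x=0}^mf(\rho,w;x)\bigl[q_{t-1}(x,w-1)-q_{t-1}(x-1,w-1)\bigr]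
\]
with the convention $q_{t-1}(-1,w-1)=0$. The brackets do not depend on $\rho$ and are nonnegative by the induction hypothesis, and each $f(\rho,w;x)$ is nondecreasing in $\rho$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:m}]
Induction on $m$. Assume $f(\rho,w;x)\le f(\rho+1,w;x)$ for all $\rho<m$ and all $w,x$; this is the hypothesis of Lemma~\ref{lem:transfer}, and it is empty for $m=0$. Fix $v$. We may assume that $(m,v)$ is valid, and then so is $(m+1,v)$.

First we show $q_1(m,v)\le q_1(m+1,v)$. If $v\ge1$, both sides equal $1$ by \eqref{eq:skip}. Let $v\le0$. If $m=0$, validity forces $v=0$, the path is empty and $q_1(0,0)=0$. Let $m\ge1$. A path avoids level $1$ if and only if it begins with $\mathrm{R}$ and the rest, which has type $(m-1,v+r-1)$, does not climb $r$ levels. So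
\begin{align*}
1-q_1(m,v)&=\frac{m}{rm+v}\,\bigl(1-q_r(m-1,v+r-1)\bigr),\\
1-q_1(m+1,v)&=\frac{m+1}{r(m+1)+v}\,\bigl(1-q_r(m,v+r-1)\bigr).
\end{align*}
The first factors are $(r+\frac vm)^{-1}$ and $(r+\frac v{m+1})^{-1}$, and the latter is at most the former because $v\le0$. By Lemma~\ref{lem:transfer}, $q_r(m-1,v+r-1)\le q_r(m,v+r-1)$. Hence $1-q_1(m+1,v)\le1-q_1(m,v)$.

For $0\le x\le m$, this and Lemma~\ref{lem:mass} give
\begin{align*}
f(m+1,v;x)&=q_1(m+1,v)-\sum_{y<x}\kappa(m+1,v;y)\\
&\ge q_1(m,v)-\sum_{y<x}\kappa(m,v;y)=f(m,v;x).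
\end{align*}
For $x>m$ we have $f(m,v;x)=0$.
\end{proof}

\section{A coupling and the Loomis--Whitney inequality}\label{sec:LW}

The case $t=1$ of Proposition~\ref{prop:roots} is now immediate. For $x\le m$, Lemma~\ref{lem:v} and Proposition~\ref{prop:m} give $q_1(x,v-1)\le q_1(m,v)$, so $q_2(m,v)\le q_1(m,v)^2$ by \eqref{eq:passage}. An inequality such as $q_3^2\le q_2^3$ is of a different kind. It is not a formal consequence of $q_{s+t}\le q_sq_t$: the sequence $\varepsilon^{\lfloor t/2\rfloor}$ with $0<\varepsilon<1$ satisfies the latter and violates the former. Its shape, a volume in dimension $3$ against three areas, is that of the following inequality.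

For $1\le l\le d$ let $\pi_l\colon\mathbb R^d\to\mathbb R^{d-1}$ delete the $l$-th coordinate, and let $|\cdot|$ denote Lebesgue measure in the relevant dimension. A \emph{box} is a product of bounded intervals. The Loomis--Whitney inequality \cite{LW} states, in the case that we need, that for $d\ge2$ and a finite union of boxes $A\subset\mathbb R^d$,
\begin{equation}\label{eq:LW}
|A|^{d-1}\le\prod_{l=1}^d|\pi_lA| .
\end{equation}
For $d=2$ it follows from $A\subset\pi_2A\times\pi_1A$.

So we realize $q_t$ as the volume of a set $A_t\subset[0,1)^t$, with one coordinate for each level climbed, in such a way that deleting any coordinate maps $A_{t+1}$ into $A_t$. The $l$-th coordinate decides how many steps $\mathrm{R}$ are unused at the first visit to level $l$, and the state $-1$ records that the level is never reached. For $v\in\mathbb Z$, $u\in[0,1)$ and $\rho\ge0$ put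
\[
\psi_v(\rho,u)=\max\{x\ge0:f(\rho,v;x)>u\},
\]
with value $-1$ if there is no such $x$, and put $\psi_v(-1,u)=-1$. We use three properties.
\begin{enumerate}
\item[(i)] $\psi_v(\rho,u)\le\rho$, because $f(\rho,v;x)=0\le u$ for $x>\rho\ge0$.
\item[(ii)] For $\rho,x\ge0$, $\psi_v(\rho,u)=x$ if and only if $f(\rho,v;x+1)\le u<f(\rho,v;x)$, because $f$ is nonincreasing in $x$. This is an interval of length $\kappa(\rho,v;x)$.
\item[(iii)] If $-1\le\rho\le\rho'$ and $v\le v'$, then $\psi_v(\rho,u)\le\psi_{v'}(\rho',u)$. For $\rho=-1$ the left side is the smallest possible value. For $\rho\ge0$, Lemma~\ref{lem:v} and Proposition~\ref{prop:m} give $f(\rho,v;x)\le f(\rho',v';x)$ for all $x$.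
\end{enumerate}
For $m\ge0$, $v\in\mathbb Z$ and $(u_1,\dots,u_t)\in[0,1)^t$ define states by
\[
\rho_0=m,\qquad\rho_l=\psi_{v-l+1}(\rho_{l-1},u_l)\quad(1\le l\le t),
\]
and let $A_t(m,v)$ be the set of $(u_1,\dots,u_t)$ with $\rho_t\ne-1$.

\begin{lemma}\label{lem:volume}
For $t\ge1$, $A_t(m,v)$ is a finite union of boxes and $|A_t(m,v)|=q_t(m,v)$.
\end{lemma}

\begin{proof}
Induction on $t$. We have $A_1(m,v)=[0,f(m,v;0))$, of length $q_1(m,v)$. Let $t\ge2$ and $I_x=[f(m,v;x+1),f(m,v;x))$. If $\rho_1=-1$, all later states are $-1$. If $\rho_1=x\ge0$, the later states are those generated by $u_2,\dots,u_t$ from the pair $(x,v-1)$. By (i) and (ii), $A_t(m,v)$ is the disjoint union of the sets $I_x\times A_{t-1}(x,v-1)$ for $0\le x\le m$. Its volume is $\sum_x\kappa(m,v;x)\,q_{t-1}(x,v-1)=q_t(m,v)$ by \eqref{eq:passage}.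
\end{proof}

\begin{example}\label{ex:boxes}
The ten paths of Example~\ref{ex:small} have $r=3$ and type $(2,-1)$. Six of them leave two steps $\mathrm{R}$ unused at level $1$ and one leaves one, so $\rho_1=2$ for $u_1<\frac6{10}$, $\rho_1=1$ for $\frac6{10}\le u_1<\frac7{10}$, and $A_1=[0,\frac7{10})$. The only path of type $(1,-2)$ is $\mathrm{R}$, which does not climb. Paths of type $(2,-2)$ and $(2,-3)$ have two steps $\mathrm{U}$ and one step $\mathrm{U}$, so they visit level $1$ only if they begin with $\mathrm{U}$, which has probability $\frac12$ and $\frac13$. Thus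
\[
A_2=[0,\tfrac6{10})\times[0,\tfrac12),\qquad A_3=[0,\tfrac6{10})\times[0,\tfrac12)\times[0,\tfrac13),
\]
with volumes $\frac3{10}$ and $\frac1{10}$. The projections of $A_3$ are $[0,\frac12)\times[0,\frac13)$, $[0,\frac6{10})\times[0,\frac13)$ and $A_2$, and all three lie in $A_2$.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:roots}]
Let $(m,v)=(n-k,\,rk-(r-1)n)$ and $A_t=A_t(m,v)$, so that $|A_t|=p(n,k,t)$ by Lemma~\ref{lem:volume}. Let $(u_1,\dots,u_{t+1})\in A_{t+1}$ have states $\rho_0,\dots,\rho_{t+1}$, and let $1\le l\le t+1$. Delete $u_l$ and let $\sigma_0,\dots,\sigma_t$ be the states generated from $(m,v)$ by the remaining $t$ numbers. After the deletion each later number is used one level earlier, from a state that is at least as large. Precisely, we claim that $\sigma_{i}\ge\rho_{i+1}$ for $l-1\le i\le t$. The first $l-1$ numbers are unchanged, so $\sigma_{l-1}=\rho_{l-1}\ge\rho_l$ by (i). If $l\le i\le t$ and $\sigma_{i-1}\ge\rho_i$, then the $i$-th remaining number is $u_{i+1}$, and (iii) gives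
\[
\sigma_i=\psi_{v-i+1}(\sigma_{i-1},u_{i+1})\ge\psi_{v-i}(\rho_i,u_{i+1})=\rho_{i+1}.
\]
This step uses the monotonicity in both parameters. Hence $\sigma_t\ge\rho_{t+1}\ge0$, that is, $\pi_lA_{t+1}\subset A_t$. Now \eqref{eq:LW} with $d=t+1$ gives
\[
p(n,k,t+1)^t=|A_{t+1}|^t\le\prod_{l=1}^{t+1}|\pi_lA_{t+1}|\le|A_t|^{t+1}=p(n,k,t)^{t+1}.
\]
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{Proof of Theorem~\ref{thm:more}}\label{sec:more}

(a) The first sentence is Proposition~\ref{prop:roots}. If $(n,k)$ has type $(m,v)$, then $(n+r,k+r-1)$ has $m+1$ steps $\mathrm{R}$ and end level $r(k+r-1)-(r-1)(n+r)=v$. By Proposition~\ref{prop:m} the hypothesis of Lemma~\ref{lem:transfer} holds with $m+1$ in place of $m$, so $q_t(m,v)\le q_t(m+1,v)$.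

(b) Let $v=rk-(r-1)n$. If $k=0$, then $p(n,k,t)=0=\alpha(0)^t$. If $0<k/n<\frac{r-1}r$, then Theorem~\ref{thm:main} with $c=k/n$ gives $p(n,k,t)<\alpha(k/n)^t$, and neither condition for equality holds, since $k\ne0$ and $v<0<t$. If $k/n\ge\frac{r-1}r$, then $k\neq0$ and $\alpha(k/n)^t=1\ge p(n,k,t)$. In this case, if $v\ge t$, every path visits level $t$ by \eqref{eq:skip} and $p(n,k,t)=1$. If $v<t$, the path $\mathrm{R}^{n-k}\mathrm{U}^k$ never exceeds level $\max(0,v)<t$, so $p(n,k,t)<1$.

(c) Lemma~\ref{lem:iid} bounds the lower limit from below by $\alpha(c)^t$, and Theorem~\ref{thm:main} gives $p(n,k,t)<\alpha(c)^t$ for all $k\le cn$. So the limit exists and equals $\alpha(c)^t$, the supremum equals $\alpha(c)^t$, and no pair $(n,k)$ attains it. \qed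

\begin{remark}
The hypothesis $k\le cn$ in Theorem~\ref{thm:main} cannot be relaxed to $k\le c'n$ with $c'>c$. It suffices to consider $c<c'<\frac{r-1}r$, and then part (c) gives $p(n,\lfloor c'n\rfloor,t)\to\alpha(c')^t>\alpha(c)^t$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{FW}
Peter Frankl, Jian Wang, \emph{On $r$-wise $t$-intersecting uniform families}, arXiv:2409.19344 (2024).

\bibitem{LW}
Loomis, Whitney, Bull. AMS 55 (1949).

\end{thebibliography}
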